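# Balancing integrable fields by $k$-dimensional measures: the exterior derivative

## 1. A unit square of flow, balanced by hand

Work in the plane. Let $f=e_1\,1_{[0,1]^2}$: inside the unit square a fluid moves to the right with unit speed, and outside nothing moves. This field has a source on the left edge and a sink on the right edge. For a vector-valued measure $T$ put $\partial T(\psi)=\int\langle d\psi,dT\rangle$ for $\psi\in C_c^\infty(\mathbb R^2)$, which is $-\operatorname{div}T$ in the sense of distributions. Then
$$\partial f(\psi)=\int_0^1\big(\psi(1,y)-\psi(0,y)\big)\,dy .$$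

We want to add a field $\sigma$ that lives *on curves only* so that $f+\sigma$ has no divergence, and we want the total mass of $\sigma$ to be comparable with $\|f\|_{L^1}=1$. The obvious move is to send the fluid back along many thin pipes. Let $c_j=(j-\tfrac12)/n$ for $j=1,\dots,n$ and
$$\sigma_n=-\frac1n\sum_{j=1}^n e_1\,\mathcal H^1\llcorner\big([0,1]\times\{c_j\}\big),\qquad |\sigma_n|(\mathbb R^2)=1 .$$
This does not balance $f$ exactly. With $g=\psi(1,\cdot)$, the right edge contributes $\int_0^1 g\,dy-\frac1n\sum_j g(c_j)$ to $\partial(f+\sigma_n)(\psi)$, and the left edge contributes the same expression for $\psi(0,\cdot)$ with a minus sign. On $I_j=[(j-1)/n,j/n]$ we write $g(y)-g(c_j)$ as an integral of $g'$ and exchange the order of integration: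
$$\int_{I_j}\big(g(y)-g(c_j)\big)dy=\int_{I_j}a(z)\,g'(z)\,dz,\qquad a(z)=\begin{cases} -\big(z-\tfrac{j-1}n\big), & z<c_j,\\[2pt] \tfrac jn-z, & z>c_j.\end{cases}$$
So the error on the right edge is $\int_0^1a(z)\,\partial_2\psi(1,z)\,dz$, and a vertical flow *along the edge* cancels it. Put
$$\tau_n=-a\,e_2\,\mathcal H^1\llcorner(\{1\}\times[0,1])+a\,e_2\,\mathcal H^1\llcorner(\{0\}\times[0,1]).$$
Then $\partial(f+\sigma_n+\tau_n)=0$. Since $\int_{I_j}|a|=2\cdot\frac12\big(\frac1{2n}\big)^2=\frac1{4n^2}$, the two edges cost $2\cdot n\cdot\frac1{4n^2}=\frac1{2n}$. The field $f$ has been balanced by a measure on finitely many segments with mass $1+\frac1{2n}$.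

What if we may use only points? Suppose $\sigma=\sum_i a_i\delta_{x_i}$ with $\sum_i|a_i|<\infty$ and $\partial(f+\sigma)=0$. Fix $i$ and a covector $w$, take $\psi\in C_c^\infty(B_1)$ with $d\psi(0)=w$, and test with $\psi_r(x)=r\,\psi((x-x_i)/r)$. Then $d\psi_r(x_i)=w$, $|d\psi_r|\le c$, and $\psi_r$ is supported in $B_r(x_i)$, so
$$0=\partial(f+\sigma)(\psi_r)=\langle w,a_i\rangle+O\Big(\int_{B_r(x_i)}|f|\,dx+|\sigma|\big(B_r(x_i)\setminus\{x_i\}\big)\Big)\longrightarrow\langle w,a_i\rangle\qquad(r\to0).$$
So every $a_i$ is $0$: points cannot balance anything that is not balanced already.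

Three questions grow out of this example. Can *every* integrable field be balanced on curves, at a cost proportional to its norm? In higher dimensions, and for the other operators of the family "$\mathrm d$ on forms", which dimensions $k$ of the balancing set are allowed? And what is the cheapest price?

## 2. $k$-balanceability of $\mathrm d$, and the two theorems

### 2.1 Definitions

**Definition (rectifiable measure).** Let $d\ge2$ and $k\in\{0,\dots,d-1\}$. A set $E\subset\mathbb R^d$ is countably $k$-rectifiable if $\mathcal H^k$-almost all of it is covered by countably many Lipschitz images of $\mathbb R^k$. A finite $\mathbb R^m$-valued Borel measure $\sigma$ is $k$-rectifiable if $\sigma=\theta\,\mathcal H^k\llcorner E$ with $E$ countably $k$-rectifiable and $\theta\in L^1(\mathcal H^k\llcorner E;\mathbb R^m)$.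

For $k=0$ this is a countable sum of weighted Dirac masses. The measures $\sigma_n,\tau_n$ above are $1$-rectifiable. The direction of $\theta$ is not required to be tangent to $E$: $e_2\,\mathcal H^1\llcorner([0,1]\times\{0\})$ is $1$-rectifiable too.

**Definition (balanceable).** A first-order, constant-coefficient linear operator $\mathcal A\colon C^\infty(\mathbb R^d,\mathbb R^m)\to C^\infty(\mathbb R^d,\mathbb R^n)$ is $k$-balanceable if there is a constant $C$, depending only on $\mathcal A$, such that every $f\in L^1(\mathbb R^d,\mathbb R^m)$ admits a $k$-rectifiable $\sigma$ with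
$$\mathcal A(f+\sigma)=0\ \text{ in the sense of distributions},\qquad|\sigma|(\mathbb R^d)\le C\,\|f\|_{L^1(\mathbb R^d)} .$$
We call such a $C$ *admissible* (for the given $k$).

By a theorem of Alberti, $\operatorname{curl}$ on vector fields is $(d-1)$-balanceable. Our operator is, for fixed $q\in\{1,\dots,d-1\}$,
$$\mathcal A=\mathrm d\colon C^\infty(\mathbb R^d,\Lambda^{d-q})\to C^\infty(\mathbb R^d,\Lambda^{d-q+1}),$$
with forms identified with vectors through the bases $\{dx_I\}$. For $q=1$ this is the divergence, for $q=d-1$ it is the curl. The following is conjectured in Luigi De Masi, Carlo Gasparetto, "Non-rigidity of the absolutely continuous part of $\mathcal A$-free measures", arXiv:2312.06026 (2023): *$\mathrm d$ on $(d-q)$-forms is $k$-balanceable if and only if $k\in\{q,\dots,d-1\}$.* It was known that $k$-balanceability fails for $k<q$ and holds for $k=d-1$; we use neither fact. We shall prove the conjecture.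

### 2.2 From $(d-q)$-forms to $q$-vectors

Let $\Lambda_q$ and $\Lambda^q$ be the spaces of $q$-vectors and $q$-covectors of $\mathbb R^d$, with the Euclidean norms that make the standard bases orthonormal. Every orthonormal basis of $\mathbb R^d$ induces an orthonormal basis of $\Lambda_q$, so we may change orthonormal bases freely. In particular $|v\wedge\eta|\le|v||\eta|$ for a vector $v$ and $\eta\in\Lambda_q$: take $v=|v|e_1$; wedging with $e_1$ kills the basis elements containing $e_1$ and maps the others to distinct basis elements up to sign. The same holds for covectors. For a subspace $V$, $\Lambda_q(V)\subset\Lambda_q$ denotes the $q$-vectors of $V$. A $q$-vector is *simple* if it is of the form $v_1\wedge\dots\wedge v_q$.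

For $u\in\Lambda^{d-q}$ define $\star u\in\Lambda_q$ by
$$\langle\varphi,\star u\rangle\,dx_1\wedge\dots\wedge dx_d=\varphi\wedge u\qquad\text{for all }\varphi\in\Lambda^q .$$
It sends $dx_I$ to $\pm e_{I^c}$, so $\star$ is a linear isometry. It preserves total variation and rectifiability. For a finite $\Lambda_q$-valued measure $T$ put
$$\partial T(\psi)=\int\langle d\psi,dT\rangle,\qquad\psi\in C_c^\infty(\mathbb R^d,\Lambda^{q-1}). \tag{1}$$
If $T=\star u$, then $d(\psi\wedge u)=d\psi\wedge u+(-1)^{q-1}\psi\wedge du$ gives $\partial T(\psi)=(-1)^q\int\psi\wedge du$ in the sense of distributions. Since $\Lambda^{q-1}\times\Lambda^{d-q+1}\to\Lambda^d$ is a perfect pairing, testing with all $\psi$ sees every component of $du$, so $du=0$ if and only if $\partial T=0$. The problem is now: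

> Given $f\in L^1(\mathbb R^d,\Lambda_q)$, find a $k$-rectifiable $\Lambda_q$-valued $\sigma$ with $\partial(f+\sigma)=0$ and $|\sigma|(\mathbb R^d)\le C\|f\|_{L^1}$.

From now on $|T|$ also denotes the total mass $|T|(\mathbb R^d)$.

**Definition (normal).** A finite $\Lambda_q$-valued measure $T$ is normal if $\partial T$ is represented by a finite $\Lambda_{q-1}$-valued measure, that is, $\partial T(\psi)=\int\langle\psi,d(\partial T)\rangle$.

The field of Section 1 is normal, and $\partial f$ is length measure on the right edge minus length measure on the left edge. In contrast $e_1\delta_0$ (with $q=1$) is not normal: $\partial(e_1\delta_0)(\psi)=\partial_1\psi(0)$, and this can equal $1$ while $\sup|\psi|$ is as small as we like.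

### 2.3 The norm that measures the price

Suppose the value of $f$ is a constant $\xi$ in some region. We shall fill $k$-planes $V$ with the field, and it will turn out that a $k$-plane can carry only $q$-vectors of $\Lambda_q(V)$. So $\xi$ must be split into such pieces. For $q\le k\le d-1$ let
$$N_k(\xi)=\inf\Big\{\sum_{i=1}^l|\xi_i|:\ \xi=\sum_{i=1}^l\xi_i,\ \xi_i\in\Lambda_q(V_i),\ \dim V_i=k\Big\},\qquad C_{d,q,k}=\max_{|\xi|=1}N_k(\xi).$$
Each $e_I$ lies in $\Lambda_q(V)$ for some $k$-plane $V$ because $k\ge q$, so $N_k$ is finite. It is subadditive and homogeneous, and $N_k\ge|\cdot|$ by the triangle inequality. So $N_k$ is a norm and $1\le C_{d,q,k}<\infty$. Its dual norm on $\Lambda^q$ is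
$$N_k^*(\varphi)=\max\{\langle\varphi,\xi\rangle:\ \xi\in\Lambda_q(V),\ |\xi|\le1,\ \dim V=k\}. \tag{2}$$
Indeed, every $\xi$ with $N_k(\xi)<1$ is a sum $\sum\xi_i$ with $\sum|\xi_i|<1$ of admissible pieces, so $\langle\varphi,\xi\rangle$ is at most the right side. Conversely, every $\xi$ on the right has $N_k(\xi)\le1$. The maximum exists by compactness. Note that $N_k^*\le|\cdot|$, and that $N_k(\xi)=|\xi|$ if $\xi\in\Lambda_q(V)$ with $\dim V=k$.

*Example.* Let $d=4$, $q=k=2$, $\xi=e_1\wedge e_2+e_3\wedge e_4$. Then $|\xi|=\sqrt2$ and $N_2(\xi)\le2$. For $\varphi=dx_1\wedge dx_2+dx_3\wedge dx_4$ and orthonormal $u,v$ we have $\varphi(u,v)=\langle Ju,v\rangle\le1$, where $J$ is the rotation by $90^\circ$ in both coordinate planes. So $N_2^*(\varphi)\le1$ and $N_2(\xi)\ge\langle\varphi,\xi\rangle=2$. Hence $N_2(\xi)=2>|\xi|$.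

### 2.4 Statements

**Theorem A.** The operator $\mathrm d$ on $(d-q)$-forms is $k$-balanceable if and only if $k\in\{q,\dots,d-1\}$. More precisely, if $q\le k\le d-1$, then for every $f\in L^1(\mathbb R^d,\Lambda_q)$ and every $\eta>0$ there is a $k$-rectifiable $\sigma$, concentrated on countably many affine $k$-planes, with
$$\partial(f+\sigma)=0,\qquad|\sigma|(\mathbb R^d)\le\int N_k(f)\,dx+\eta . \tag{3}$$
If $k<q$, then $f\in L^1$ can be balanced by a $k$-rectifiable measure only if $\partial f=0$.

**Theorem B.** Let $q\le k\le d-1$.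

1. For all $f\in L^1(\mathbb R^d,\Lambda_q)$,
$$\inf\{|\sigma|:\sigma\ k\text{-rectifiable},\ \partial(f+\sigma)=0\}=\sup\Big\{\int\langle d\psi,f\rangle\,dx:\ \psi\in C_c^\infty(\mathbb R^d,\Lambda^{q-1}),\ N_k^*(d\psi)\le1\text{ everywhere}\Big\}.$$
2. The infimum of admissible constants $C$ is exactly $C_{d,q,k}$. The constant $C=1$ is never admissible, so the infimum is not attained when $C_{d,q,k}=1$.
3. $1\le C_{d,q,k}\le\sqrt{\binom dq/\binom kq}$. Moreover $C_{d,q,k}=1$ if $q\in\{1,d-1\}$, and $C_{d,2,k}=\sqrt{\lfloor d/2\rfloor/\lfloor k/2\rfloor}$.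

## 3. Slicing a cube in $\mathbb R^3$: a leftover that is neither integrable nor one-dimensional

A sensible first attempt copies Section 1. Let us see what happens to $f=e_1\,1_{[0,1]^3}$ in $\mathbb R^3$, with $q=1$ and $k=1$.

Cut the face $[0,1]^2$ of the variables $(x_2,x_3)$ into $n^2$ equal squares $Q_i''$ with centers $c_i$, and let $\sigma_n=-n^{-2}\sum_ie_1\mathcal H^1\llcorner([0,1]\times\{c_i\})$. Again $|\sigma_n|=1$. On the face $\{x_1=1\}$ the error $\partial(f+\sigma_n)$ is area measure minus $n^{-2}\sum_i\delta_{(1,c_i)}$, and on $\{x_1=0\}$ it is the negative of this.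

One could let $n\to\infty$. The masses are bounded and the error tends to $0$, so a weak limit of the $\sigma_n$ balances $f$. But $\sigma_n\rightharpoonup-f$: the limit is the useless balancing measure, and rectifiability is lost. So we must fix $n$ and repair the error *exactly*.

The natural repair moves the mass $\delta_{c_i}$ along straight segments to the points $y\in Q_i''$, averaged over $y$. On the face $\{x_1=1\}$ it is the measure
$$S:\quad\Phi\mapsto\sum_i\int_{Q_i''}\int_0^1\langle\Phi(1,c_i+t(y-c_i)),\,y-c_i\rangle\,dt\,dy,$$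
up to sign, with mass at most $\operatorname{diam}Q_i''=\sqrt2/n$. In the plane this was a flow along a segment, which is why Section 1 closed up. Here it is spread over a two-dimensional face: if $Z$ is an $\mathcal H^2$-null subset of the face, then for every $t>0$ the set of $y$ with $c_i+t(y-c_i)\in Z$ is null, so $|S|(Z)=0$. A $1$-rectifiable measure lives on an $\mathcal H^2$-null set, and $S\ne0$ because its boundary is not zero. So $S$ is not $1$-rectifiable and cannot be used as part of $\sigma$. Nor can we apply the slicing again to $S$, because slicing starts from an $L^1$ field and $S$ lives on a Lebesgue-null face.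

This is the exact point of failure. The leftover is *small in mass*, but it is of the wrong kind. The idea that gets past it: *only the boundary of the leftover matters*, and so we may exchange $S$ for an $L^1$ field $g$ with **the same boundary** and almost the same mass. Plain mollification does not do this, since it changes the boundary. But the change is again the boundary of a measure with tiny mass, so the mollification can be corrected by mollifying again, infinitely often. Once $S$ has become an $L^1$ field of small norm, slicing can be applied to it, and so on; the errors then sum up in total variation, which preserves rectifiability.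

## 4. The boundary cost of a translation

All error terms in the proof arise from translating a normal measure. The next lemma says that a translation by $v$ changes the boundary by the boundary of something of mass $O(|v|)$, and gives that something explicitly.

We use $\iota_v$ for insertion of $v$ in the first slot, so $\langle\iota_v\omega,\eta\rangle=\langle\omega,v\wedge\eta\rangle$. For constant $v$, $D_v\psi=d(\iota_v\psi)+\iota_vd\psi$: indeed $d\psi=\sum_idx_i\wedge\partial_i\psi$, and $\iota_v$ is an antiderivation, so $\iota_vd\psi=\sum_iv_i\partial_i\psi-\sum_idx_i\wedge\partial_i(\iota_v\psi)=D_v\psi-d(\iota_v\psi)$.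

**Lemma 1 (translation).** Let $S$ be normal, $v\in\mathbb R^d$, and let $\tau_vS$ be the translate, $\int\langle\Phi,d\tau_vS\rangle=\int\langle\Phi(x+v),dS(x)\rangle$. Define
$$\int\langle\Phi,dH_v\rangle=\int_0^1\!\int\langle\Phi(x+tv),\,v\wedge d(\partial S)(x)\rangle\,dt,\qquad\Phi\in C_0(\mathbb R^d,\Lambda^q).$$
Then $\partial(\tau_vS-S)=\partial H_v$ and $|H_v|\le|v|\,|\partial S|$.

**Proof.** Since $|v\wedge\eta|\le|v||\eta|$, the right side is at most $\sup|\Phi|\,|v|\,|\partial S|$. So $H_v$ is a finite measure with the stated mass bound. Now let $\psi\in C_c^\infty(\mathbb R^d,\Lambda^{q-1})$. Since $d$ commutes with translations, $\partial(\tau_vS)(\psi)=\partial S(\psi(\cdot+v))$, and $\psi(x+v)-\psi(x)=\int_0^1D_v\psi(x+tv)\,dt$. As $\partial S$ is a finite measure, Fubini gives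
$$\partial(\tau_vS-S)(\psi)=\int_0^1\partial S\big(D_v\psi(\cdot+tv)\big)\,dt .$$
Split $D_v\psi=d(\iota_v\psi)+\iota_vd\psi$. The first part contributes nothing, because $\partial S\big(d(\iota_v\psi(\cdot+tv))\big)=\int\langle dd(\cdots),dS\rangle=0$. The second gives
$$\int_0^1\!\int\langle\iota_vd\psi(x+tv),d(\partial S)(x)\rangle\,dt=\int_0^1\!\int\langle d\psi(x+tv),v\wedge d(\partial S)(x)\rangle\,dt=\partial H_v(\psi).\qquad\square$$

For $q=1$ and $S=e_1\mathcal H^1\llcorner([0,1]\times\{c\})$ we have $\partial S=\delta_{(1,c)}-\delta_{(0,c)}$, and $H_v$ is $v\,dt$ along the segment from $(1,c)$ to $(1,c)+v$ minus the same along the segment from $(0,c)$. These are the repairs of Sections 1 and 3.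

**Averaging.** We shall integrate such measures in a parameter. If $a\mapsto\int\langle\Phi,dT_a\rangle$ is continuous and bounded for each $\Phi\in C_0$, with $|T_a|\le M$, and $w\ge0$ is a finite weight on a bounded parameter set, then $\Phi\mapsto\int w(a)\int\langle\Phi,dT_a\rangle\,da$ is a functional of norm at most $M\int w$. By the Riesz theorem it is a measure $T$ with $|T|\le M\int w$, and taking $\Phi=d\psi$ gives $\partial T(\psi)=\int w(a)\,\partial T_a(\psi)\,da$. For $T_a=H_a$ the continuity in $a$ holds because $\Phi\in C_0$ is uniformly continuous and bounded.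

## 5. Replacing a normal measure by an $L^1$ field with the same boundary

This is the step that repairs the failure of Section 3.

**Lemma 2 ($L^1$ replacement).** If $S$ is normal and $\eta>0$, there is $g\in L^1(\mathbb R^d,\Lambda_q)$ with $\partial g=\partial S$ and $\|g\|_{L^1}\le|S|+\eta$.

**Proof.**

**Step 1: mollifying once.** The purpose is to see that the boundary error of a mollification is the boundary of a normal measure of small mass. Let $\rho_\delta\ge0$ be a mollifier with integral $1$ supported in $B_\delta$. Then $S*\rho_\delta=\int\rho_\delta(v)\,\tau_vS\,dv$ is in $L^1$ with $\|S*\rho_\delta\|_{L^1}\le|S|$. By Lemma 1 and averaging,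
$$\partial(S-S*\rho_\delta)=-\int\rho_\delta(v)\,\partial(\tau_vS-S)\,dv=\partial S',\qquad S'=-\int\rho_\delta(v)H_v\,dv,\qquad|S'|\le\delta\,|\partial S| .$$
Moreover $\partial S'=\partial S-(\partial S)*\rho_\delta$ is a finite measure, so $S'$ is again normal.

**Step 2: iterating.** The purpose is to push the error to zero while summing the mollified pieces. Put $S_0=S$. Given the normal measure $S_j$, let $g_j=S_j*\rho_{\delta_j}$ and let $S_{j+1}=S_j'$ be the error measure of Step 1, with $\delta_j$ so small that $|S_{j+1}|\le\delta_j|\partial S_j|\le2^{-j-1}\eta$. Then $\partial S_j=\partial g_j+\partial S_{j+1}$, and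
$$\sum_{j\ge0}\|g_j\|_{L^1}\le\sum_{j\ge0}|S_j|\le|S|+\sum_{j\ge1}2^{-j}\eta=|S|+\eta .$$
So $g=\sum_jg_j$ converges in $L^1$ and has the stated norm. Telescoping, $\partial S=\sum_{j\le J}\partial g_j+\partial S_{J+1}$. For each test form, $|\partial S_{J+1}(\psi)|\le\sup|d\psi|\,|S_{J+1}|\to0$, hence $\partial S=\partial g$. $\square$

The masses $|\partial S_j|$ are finite at each stage but not controlled uniformly, and no control is needed: $\delta_j$ is chosen after $S_j$.

## 6. Slicing one box into $k$-planes

Now we slice a box on which the field is constant and equal to a $q$-vector *of the slicing plane*.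

**Lemma 3 (slicing).** Let $\dim V=k$, $q\le k\le d-1$, $\xi\in\Lambda_q(V)$, and $Q=Q'+Q''$ with bounded half-open boxes $Q'\subset V$, $Q''\subset V^\perp$. For each $\eta>0$ there are a $k$-rectifiable $\sigma$, concentrated on finitely many translates of $Q'$, with $|\sigma|=|\xi|\,|Q|$, and a normal $S$ with $|S|\le\eta$, such that $\partial(\xi1_Q)=\partial\sigma+\partial S$.

**Proof.**

**Step 1: one slice is normal.** Lemma 1 can only be applied to normal measures; here the hypothesis $\xi\in\Lambda_q(V)$ enters. Let $R=\xi\,\mathcal H^k\llcorner Q'$. Take an orthonormal basis $e_1,\dots,e_d$ of $\mathbb R^d$ with $e_1,\dots,e_k$ in $V$ parallel to the edges of $Q'$ and the others in $V^\perp$, and let $e^1,\dots,e^d$ be the dual basis. For a covector $\alpha$ define $\alpha\lrcorner\xi\in\Lambda_{q-1}$ by $\langle\beta,\alpha\lrcorner\xi\rangle=\langle\alpha\wedge\beta,\xi\rangle$. If $\alpha$ vanishes on $V$, then $\alpha\lrcorner\xi=0$, because $\langle\alpha\wedge\beta,v_1\wedge\dots\wedge v_q\rangle=0$ for $v_1,\dots,v_q\in V$. Since $d\psi=\sum_ie^i\wedge\partial_i\psi$,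
$$\langle d\psi,\xi\rangle=\sum_{i\le k}\partial_i\langle\psi,e^i\lrcorner\xi\rangle .$$
Only derivatives along $V$ survive. The divergence theorem on $Q'$ turns $\partial R(\psi)$ into integrals of $\pm\langle\psi,e^i\lrcorner\xi\rangle$ over the $2k$ faces of $Q'$, so $\partial R$ is a finite measure.

**Step 2: few slices instead of all.** We compare the box with a finite stack of slices. By Fubini, $\xi1_Q=\int_{Q''}\tau_yR\,dy$. Split $Q''$ into finitely many disjoint boxes $Q_i''$ of diameter at most $\delta$, choose $c_i\in Q_i''$, and put $\sigma=\sum_i|Q_i''|\,\tau_{c_i}R$. The translates lie in distinct parallel planes, so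
$$|\sigma|=\sum_i|Q_i''|\,|\xi|\,\mathcal H^k(Q')=|\xi|\,\mathcal H^k(Q')\,|Q''|=|\xi|\,|Q| .$$

**Step 3: the error.** We have
$$\xi1_Q-\sigma=\sum_i\int_{Q_i''}\big(\tau_{y-c_i}(\tau_{c_i}R)-\tau_{c_i}R\big)\,dy .$$
By Lemma 1 applied to $\tau_{c_i}R$ with $v=y-c_i$, $|v|\le\delta$, and by averaging in $y$, the boundary of this measure is $\partial S$ for a measure $S$ with
$$|S|\le\sum_i|Q_i''|\,\delta\,|\partial R|=\delta\,|Q''|\,|\partial R|\le\eta$$
if $\delta$ is small. Finally $\partial S=\partial(\xi1_Q)-\partial\sigma$ is a finite measure: $\partial\sigma$ is one by Step 1, and $\partial(\xi 1_Q)=\int_{Q''}\partial(\tau_yR)\,dy$ is one too. So $S$ is normal. $\square$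

## 7. Every $k\ge q$ works

**Lemma 4 (one step).** Let $q\le k\le d-1$, $f\in L^1(\mathbb R^d,\Lambda_q)$, $\eta>0$. There are a $k$-rectifiable $\sigma$, concentrated on finitely many affine $k$-planes, and $g\in L^1$ with
$$\partial f=\partial\sigma+\partial g,\qquad|\sigma|\le\int N_k(f)\,dx+\eta,\qquad\|g\|_{L^1}\le\eta .$$

**Proof.**

**Step 1: reduction to boxes adapted to $k$-planes.** Approximate $f$ in $L^1$ by a finite step function $\sum_j\zeta_j1_{P_j}$ on disjoint cubes. Since $N_k\le C_{d,q,k}|\cdot|$, its integral $\int N_k$ exceeds $\int N_k(f)\,dx$ by at most $C_{d,q,k}$ times the $L^1$ error. By definition of $N_k$, write $\zeta_j=\sum_i\xi_{ji}$, a finite sum with $\xi_{ji}\in\Lambda_q(V_{ji})$, $\dim V_{ji}=k$, and $\sum_i|\xi_{ji}|$ as close to $N_k(\zeta_j)$ as desired. For each pair $(j,i)$, take a fine grid of half-open boxes with edges parallel to orthonormal bases of $V_{ji}$ and $V_{ji}^\perp$, and keep the boxes contained in $P_j$; they fill $P_j$ up to arbitrarily small volume. In total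
$$f=\sum_l\xi_l1_{Q_l}+r\quad\text{(a finite sum)},\qquad\sum_l|\xi_l||Q_l|\le\int N_k(f)\,dx+\eta,\qquad\|r\|_{L^1}\le\frac\eta2,$$
where $Q_l$ is adapted to a $k$-plane $V_l$ with $\xi_l\in\Lambda_q(V_l)$. Here $r$ collects the step-function error and the unfilled parts of the cubes. Boxes with different $l$ may overlap, and this does no harm.

**Step 2: slicing and replacement.** Apply Lemma 3 to each term, with small enough parameters, and sum: $\partial\sum_l\xi_l1_{Q_l}=\partial\sigma+\partial S$ with $\sigma$ $k$-rectifiable on finitely many $k$-planes, $|\sigma|\le\sum_l|\xi_l||Q_l|$, and $S$ normal with $|S|\le\eta/4$. By Lemma 2, $\partial S=\partial g'$ with $\|g'\|_{L^1}\le\eta/4+\eta/4$. Then $g=r+g'$ satisfies $\partial f=\partial\sigma+\partial g$ and $\|g\|_{L^1}\le\eta$. $\square$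

**Proof of (3) and of balanceability for $q\le k\le d-1$.** The remainder $g$ is an $L^1$ field, so Lemma 4 applies to it again. Let $f\in L^1$, $\eta>0$, and choose $\eta_j>0$ with $(1+C_{d,q,k})\sum_{j\ge0}\eta_j\le\eta$. Starting from $f_0=f$, Lemma 4 with parameter $\eta_j$ gives
$$\partial f_j=\partial\sigma_j+\partial f_{j+1},\qquad|\sigma_j|\le\int N_k(f_j)\,dx+\eta_j,\qquad\|f_{j+1}\|_{L^1}\le\eta_j .$$
For $j\ge1$ we have $\int N_k(f_j)\le C_{d,q,k}\|f_j\|_{L^1}\le C_{d,q,k}\,\eta_{j-1}$. Hence
$$\sum_{j\ge0}|\sigma_j|\le\int N_k(f)\,dx+\eta_0+\sum_{j\ge1}\big(C_{d,q,k}\,\eta_{j-1}+\eta_j\big)\le\int N_k(f)\,dx+\eta .$$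
So $\sigma'=\sum_j\sigma_j$ converges in total variation. It is $k$-rectifiable: if $\sigma_j=\theta_j\mathcal H^k\llcorner E_j$ with $\theta_j=0$ off $E_j$, then $E=\bigcup_jE_j$ is countably $k$-rectifiable and $\sum_j\theta_j$ converges in $L^1(\mathcal H^k\llcorner E)$. It is concentrated on countably many affine $k$-planes. Telescoping, $\partial f=\sum_{j\le J}\partial\sigma_j+\partial f_{J+1}$, and $\|f_{J+1}\|_{L^1}\to0$, so $\partial f=\partial\sigma'$. Then $\sigma=-\sigma'$ satisfies (3).

If $f\ne0$, take $\eta=\varepsilon\|f\|_{L^1}$ to get $|\sigma|\le(C_{d,q,k}+\varepsilon)\|f\|_{L^1}$. If $f=0$, take $\sigma=0$. So every constant $C>C_{d,q,k}$ is admissible, and $\mathrm d$ is $k$-balanceable for all $q\le k\le d-1$. $\square$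

## 8. Blow-up: balancing measures are tangential, and $k<q$ is impossible

In Section 1 we killed Dirac masses by testing at small scales. The same zoom at a point of a $k$-rectifiable measure shows a flat plane with constant density, and a flat plane without boundary must carry a tangential $q$-vector.

**Lemma 5 (tangentiality).** Let $0\le k\le d-1$, $f\in L^1(\mathbb R^d,\Lambda_q)$, let $\sigma=\theta\,\mathcal H^k\llcorner E$ be $k$-rectifiable, and $\partial(f+\sigma)=0$. Then for $\mathcal H^k$-a.e. $x\in E$ with $\theta(x)\ne0$ there is a $k$-dimensional subspace $V_x$ with $\theta(x)\in\Lambda_q(V_x)$. In particular $\sigma=0$ if $k<q$.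

**Proof.** We may assume that $\theta\neq0$ on $E$ and that $E$ is Borel. Since $\theta\in L^1$, each set $\{|\theta|>1/n\}$ has finite $\mathcal H^k$ measure, so $\mathcal H^k\llcorner E$ is $\sigma$-finite. As $k<d$, $E$ is Lebesgue null. For a measure $\mu$, a point $x$ and $r>0$ let
$$\int\phi\,d\mu_{x,r}=r^{-k}\int\phi\Big(\frac{y-x}r\Big)\,d\mu(y),\qquad\phi\in C_c .$$

**Step 1: rescaling keeps $\partial=0$.** Put $T=f+\sigma$. Since $(d\psi)\big(\tfrac{y-x}r\big)=r\,d_y\big[\psi\big(\tfrac{y-x}r\big)\big]$, where $\psi(\tfrac{y-x}r)$ is taken componentwise, $\partial T_{x,r}(\psi)=r^{1-k}\,\partial T\big(\psi(\tfrac{\cdot-x}r)\big)=0$.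

**Step 2: the limit of $\sigma_{x,r}$.** We need that rectifiable measures look flat at small scales. For $\mathcal H^k$-a.e. $x\in E$, $\sigma_{x,r}\rightharpoonup\theta(x)\,\mathcal H^k\llcorner V_x$ locally weakly\* as $r\to0$, where $V_x$ is the approximate tangent space; this is Theorem 2.83 in Ambrosio–Fusco–Pallara, *Functions of Bounded Variation and Free Discontinuity Problems*. For $k=0$ it is elementary with $V_x=\{0\}$, because $|\sigma|(B_r(x)\setminus\{x\})\to0$.

**Step 3: $f$ disappears in the limit.** We show that $f_{x,r}\to0$ locally in variation for $\mathcal H^k$-a.e. $x\in E$. Let $\mu=|f|\,dx$ and, for $t>0$, $A_t=\{x\in E:\limsup_{r\to0}r^{-k}\mu(B_r(x))>t\}$, where $B_r(x)$ may be taken closed. It suffices that $\mathcal H^k(A_t)=0$ for every $t>0$. This follows from the density comparison theorem (Theorem 2.56 in the same book), and here is the short argument. Let $\varepsilon,\delta>0$. As $A_t\subset E$ is Lebesgue null and $\mu$ is absolutely continuous, there is an open $U\supset A_t$ with $\mu(U)<\varepsilon$. Every $x\in A_t$ is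 the center of a ball $B_r(x)\subset U$ with $r<\delta$ and $\mu(B_r(x))>t\,r^k$. By the Vitali covering lemma there are countably many disjoint balls $B_{r_i}(x_i)$ among these such that the balls $B_{5r_i}(x_i)$ cover $A_t$. Hence, with a constant $c$ depending only on $k$,
$$\mathcal H^k_{10\delta}(A_t)\le c\sum_i(5r_i)^k\le\frac{5^kc}t\sum_i\mu(B_{r_i}(x_i))\le\frac{5^kc}t\,\mu(U)\le\frac{5^kc\,\varepsilon}t .$$
Let $\varepsilon\to0$, then $\delta\to0$.

**Step 4: a flat plane without boundary.** By Steps 1–3, for $\mathcal H^k$-a.e. $x\in E$ we have, with $\theta_0=\theta(x)$ and $V=V_x$, $\partial(\theta_0\,\mathcal H^k\llcorner V)=0$. Let $w\in V^\perp$, viewed also as a covector, let $\alpha\in\Lambda^{q-1}$ be constant, and let $\chi\in C_c^\infty$ with $\int_V\chi\,d\mathcal H^k\neq0$. Test with $\psi(y)=\langle w,y\rangle\,\chi(y)\,\alpha$. We have $d\psi=\chi\,w\wedge\alpha+\langle w,y\rangle\,d\chi\wedge\alpha$, and the second term vanishes on $V$. So $\langle w\wedge\alpha,\theta_0\rangle\int_V\chi\,d\mathcal H^k=0$, that is,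
$$\langle w\wedge\alpha,\theta_0\rangle=0\qquad\text{for all }w\in V^\perp,\ \alpha\in\Lambda^{q-1}.$$
Expand $\theta_0$ in the basis of $\Lambda_q$ induced by an orthonormal basis adapted to $V\oplus V^\perp$. The coefficient of a basis element that contains a vector $w\in V^\perp$ is, up to sign, of the form $\langle w\wedge\alpha,\theta_0\rangle$, so it vanishes. Hence $\theta_0\in\Lambda_q(V)$. If $k<q$, then $\Lambda_q(V)=\{0\}$, so $\theta=0$ a.e. and $\sigma=0$. $\square$

**Proof of the remaining part of Theorem A.** Let $k<q$ and let $f\in L^1$ be balanced by a $k$-rectifiable $\sigma$. By Lemma 5, $\sigma=0$, so $\partial f=0$. But $f=e_1\wedge\dots\wedge e_q\,1_{B_1}$ has $\partial f\ne0$: with $\chi\in C_c^\infty$ equal to $1$ on $B_1$ and $\psi=x_1\chi\,dx_2\wedge\dots\wedge dx_q$ we have $d\psi=dx_1\wedge\dots\wedge dx_q$ on $B_1$, so $\partial f(\psi)=|B_1|$. Hence $\mathrm d$ is not $k$-balanceable for $k<q$. Together with Section 7 this proves Theorem A, and so the conjecture is true. $\blacksquare$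

## 9. The exact cost by duality (Theorem B.1)

From here on $q\le k\le d-1$, $N=N_k$, $N^*=N_k^*$, $C_*=C_{d,q,k}$. Let $s$ be the supremum in Theorem B.1. It is finite because $\int\langle d\psi,f\rangle\le\int N^*(d\psi)N(f)\,dx\le\int N(f)\,dx$.

**Step 1: no balancing measure costs less than $s$.** Let $\sigma=\theta\,\mathcal H^k\llcorner E$ be $k$-rectifiable with $\partial(f+\sigma)=0$, and let $N^*(d\psi)\le1$. By Lemma 5, $\theta(x)\in\Lambda_q(V_x)$ with $\dim V_x=k$ for a.e. $x$ with $\theta(x)\neq0$. So by (2), applied to $-\theta(x)$,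
$$\int\langle d\psi,f\rangle\,dx=-\int_E\langle d\psi,\theta\rangle\,d\mathcal H^k\le\int_EN^*(d\psi)\,|\theta|\,d\mathcal H^k\le|\sigma| .$$

**Step 2: a measure $\mu$ of cost $s$ with the boundary of $f$.** This measure need not be rectifiable; it comes from Hahn–Banach. On the subspace $\{d\psi:\psi\in C_c^\infty\}$ of $C_0(\mathbb R^d,\Lambda^q)$, normed by $\sup_xN^*(\Phi(x))$, the functional $d\psi\mapsto\int\langle d\psi,f\rangle\,dx$ has norm $s$. Extend it to all of $C_0(\mathbb R^d,\Lambda^q)$ with the same norm. By the Riesz theorem the extension is $\Phi\mapsto\int\langle\Phi,d\mu\rangle$ for a finite $\Lambda_q$-valued measure $\mu$, and $\partial\mu=\partial f$ by construction. Write $\mu=h|\mu|$. We claim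
$$\int N(h)\,d|\mu|\le s . \tag{4}$$
Let $\varepsilon>0$. The unit ball of $N^*$ has a finite $\varepsilon$-net in the Euclidean norm, and $N(\xi)=\max_{N^*(\varphi)\le1}\langle\varphi,\xi\rangle$. Choosing the best (say, first best) element of the net at each point gives a Borel $\Phi_0$ with $N^*(\Phi_0)\le1$ and $\langle\Phi_0,h\rangle\ge N(h)-\varepsilon$, because $|h|=1$. There are $\Phi_i\in C_c(\mathbb R^d,\Lambda^q)$ with $\Phi_i\to\Phi_0$ in $L^1(|\mu|)$ and, along a subsequence, $|\mu|$-a.e. Replacing $\Phi_i$ by $\Phi_i/\max(1,N^*(\Phi_i))$ we keep the a.e. convergence and have $N^*(\Phi_i)\le1$. By dominated convergence $\int\langle\Phi_0,h\rangle\,d|\mu|=\lim\int\langle\Phi_i,d\mu\rangle\le s$. So $\int N(h)\,d|\mu|\le s+\varepsilon|\mu|$, and (4) follows. (Equality holds in (4), but we do not need it.)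

**Step 3: from $\mu$ to a rectifiable measure.** The purpose is to produce an $L^1$ field with the boundary of $f$ and cost nearly $s$, so that Theorem A applies. Let
$$g_\varepsilon=\mu*\rho_\varepsilon+f-f*\rho_\varepsilon\in L^1 .$$
Since $\partial(\mu-f)=0$ and $\partial$ commutes with translations, $\partial\big((\mu-f)*\rho_\varepsilon\big)=0$, so $\partial g_\varepsilon=\partial f$. By convexity of $N$, $N(\mu*\rho_\varepsilon)(x)\le\int\rho_\varepsilon(x-y)N(h(y))\,d|\mu|(y)$. Integrating in $x$ and using (4),
$$\int N(g_\varepsilon)\,dx\le s+C_*\,\|f-f*\rho_\varepsilon\|_{L^1} .$$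
Theorem A applied to $g_\varepsilon$ gives a $k$-rectifiable $\sigma$ with $\partial\sigma=-\partial g_\varepsilon=-\partial f$ and $|\sigma|\le s+C_*\|f-f*\rho_\varepsilon\|_{L^1}+\varepsilon$. As $\varepsilon\to0$ the right side tends to $s$, so the infimum is at most $s$. This proves Theorem B.1. $\square$

## 10. The optimal constant is $C_{d,q,k}$, and $1$ is never admissible (Theorem B.2)

By Section 7 every $C>C_*$ is admissible. It remains to bound admissible constants from below.

**Step 1: test forms that are nearly constant.** We want $d\psi=\varphi$, a constant, on the support of $f$, but $\psi$ must have compact support and $d\psi$ must not grow. A logarithmic cutoff does it. For $\varphi\in\Lambda^q$ let $\psi_0=\frac1q\iota_x\varphi$. Then $d\psi_0=\varphi$: for $\varphi=dx_I$, $\iota_xdx_I=\sum_a(-1)^{a-1}x_{i_a}dx_{I\setminus i_a}$ and each of the $q$ summands has differential $dx_I$. Also $|\psi_0(x)|\le c|x|$. Let $h\in C^\infty(\mathbb R)$ with $0\le h\le1$, $h=1$ on $(-\infty,0]$, $h=0$ on $[1,\infty)$, $|h'|\le2$, and for $R>1$ put $\chi_R(x)=h(\log|x|/\log R)$,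 $\chi_R(0)=1$. Then $\chi_R\in C_c^\infty$, $\chi_R=1$ on $B_1$, and $|x||d\chi_R|\le2/\log R$. So $\psi_R=\chi_R\psi_0$ satisfies $d\psi_R=\chi_R\varphi+d\chi_R\wedge\psi_0$ with
$$|d\chi_R\wedge\psi_0|\le\frac{c'}{\log R},\qquad d\psi_R=\varphi\ \text{ on }B_1 . \tag{5}$$

**Step 2: no $C<C_*$ is admissible.** Let $|\xi_0|=1$ with $N(\xi_0)=C_*$, and choose $\varphi$ with $N^*(\varphi)=1$ and $\langle\varphi,\xi_0\rangle=C_*$. Let $f=\xi_01_{B_1}$. Since $N^*\le|\cdot|$, (5) gives $N^*(d\psi_R)\le1+c'/\log R$. By Theorem B.1, tested with $\psi_R/(1+c'/\log R)$, every $k$-rectifiable $\sigma$ that balances $f$ has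
$$|\sigma|\ge\Big(1+\frac{c'}{\log R}\Big)^{-1}C_*\,|B_1| .$$
Let $R\to\infty$: $|\sigma|\ge C_*|B_1|=C_*\|f\|_{L^1}$.

**Step 3: $C=1$ is not admissible.** Suppose it were. Let $\xi=e_1\wedge\dots\wedge e_q$, $\varphi=dx_1\wedge\dots\wedge dx_q$, $f=\xi1_{B_1}$, and let $\sigma=\theta\,\mathcal H^k\llcorner E$ satisfy $\partial T=0$ for $T=f+\sigma$ and $|\sigma|\le|B_1|$. Test with $\psi_R$ from Step 1. The forms $d\psi_R$ are bounded and converge pointwise to $\varphi$ as $R\to\infty$, so dominated convergence gives $\int\langle\varphi,dT\rangle=0$, that is,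
$$\int_E\langle\varphi,\theta\rangle\,d\mathcal H^k=-|B_1| .$$
But $-\langle\varphi,\theta\rangle\le|\theta|$ and $\int_E|\theta|\,d\mathcal H^k\le|B_1|$. So equality holds in Cauchy–Schwarz a.e., and $\theta=-|\theta|\,\xi$ a.e. Hence $T=\rho\,\xi$ with a finite signed measure $\rho$. Testing $\partial T=0$ with $u\,dx_2\wedge\dots\wedge dx_q$, $u\in C_c^\infty$, gives $\int\partial_1u\,d\rho=0$. So $t\mapsto\int u(x+te_1)\,d\rho(x)$ is constant. As $t\to\infty$, $u(x+te_1)\to0$ for every $x$, and dominated convergence gives $\int u\,d\rho=0$. Thus $\rho=0$ and $\sigma=-f$. But $\sigma$ is concentrated on a Lebesgue-null set, while $f\neq0$ is absolutely continuous: a contradiction. So $C=1$ is never admissible, and if $C_*=1$ the infimum is not attained. $\square$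

Step 3 used about $B_1$ only that it is bounded with positive finite measure. So it applies to the unit square of Section 1, with $d=2$ and $q=k=1$: the identity $\int\langle\varphi,dT\rangle=0$ shows that every balancing $\sigma$ has mass at least $1$, and the argument shows that mass $1$ is impossible. With the cost $1+\frac1{2n}$ found there, the infimum for the square is $1$ and is not attained.

The arguments above do not decide whether $C_{d,q,k}$ is itself admissible when $C_{d,q,k}>1$.

## 11. Values of $C_{d,q,k}$ (Theorem B.3)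

An inequality $N\le C|\cdot|$ on $\Lambda_q$ is equivalent to $|\cdot|\le C\,N^*$ on $\Lambda^q$, since the Euclidean norms are dual to each other. Therefore
$$C_*=\max_{\varphi\neq0}\frac{|\varphi|}{N^*(\varphi)},\qquad N^*(\varphi)=\max_{\dim V=k}\big|\varphi|_V\big|, \tag{6}$$
where the second formula is (2), the maximum over $\xi\in\Lambda_q(V)$ with $|\xi|\le1$ being the norm of the restriction $\varphi|_V\in\Lambda^q(V)$. We know that $C_*\ge1$.

**The general bound.** We average over coordinate planes. Write $\varphi=\sum_I\varphi_I\,dx_I$ and, for $|J|=k$, let $V_J$ be the coordinate plane of $J$. Then $|\varphi|_{V_J}|^2=\sum_{I\subset J}\varphi_I^2$, and each $I$ lies in $\binom{d-q}{k-q}$ sets $J$, so $\sum_J|\varphi|_{V_J}|^2=\binom{d-q}{k-q}|\varphi|^2$. There are $\binom dk$ planes, and the largest term is at least the average: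
$$N^*(\varphi)^2\ge|\varphi|^2\,\frac{\binom{d-q}{k-q}}{\binom dk}=|\varphi|^2\,\frac{\binom kq}{\binom dq},$$
the last equality being $\binom dk\binom kq=\binom dq\binom{d-q}{k-q}$. By (6), $C_*\le\sqrt{\binom dq/\binom kq}$.

**The cases $q=1$ and $q=d-1$.** We show that every $q$-vector is simple. For $q=1$ this is trivial. For $q=d-1$ and $\zeta\in\Lambda_{d-1}$, the linear map $v\mapsto v\wedge\zeta\in\Lambda_d\cong\mathbb R$ has a kernel of dimension at least $d-1$. Choose an orthonormal basis with $e_1,\dots,e_{d-1}$ in the kernel, and write $\zeta=\sum_jc_j\,e_1\wedge\dots\widehat{e_j}\dots\wedge e_d$. Since $e_j\wedge\zeta=\pm c_j\,e_1\wedge\dots\wedge e_d$, we get $c_j=0$ for $j\le d-1$, and $\zeta=c_d\,e_1\wedge\dots\wedge e_{d-1}$. A simple $q$-vector lies in $\Lambda_q(V)$ for some $V$ of dimension $k\ge q$, so $N=|\cdot|$ and $C_*=1$.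

The same computation inside a space of dimension $q+1$ shows that $\Lambda_q(V)$ consists of simple $q$-vectors when $\dim V\le q+1$. So for $k=q$ and $k=q+1$ (when $k\le d-1$) $N_k$ is the classical mass norm on $\Lambda_q$.

**The case $q=2$.** Put $r=\lfloor d/2\rfloor$ and $s=\lfloor k/2\rfloor$; since $k\ge q=2$, $s\ge1$.

*Upper bound.* By the normal form of skew-symmetric matrices, in a suitable orthonormal basis $\varphi=\sum_{i\le r}\mu_i\,e^{2i-1}\wedge e^{2i}$ with $\mu_1\ge\dots\ge\mu_r\ge0$. As $2s\le k$, there is a $k$-plane $V\supset\operatorname{span}(e_1,\dots,e_{2s})$, and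
$$N^*(\varphi)^2\ge\sum_{i\le s}\mu_i^2\ge\frac sr\sum_{i\le r}\mu_i^2=\frac sr|\varphi|^2,$$
because the first $s$ of $r$ decreasing numbers have at least the average of all. So $C_*\le\sqrt{r/s}$.

*Lower bound.* Take all $\mu_i=1$, so that $|\varphi|^2=r$. Write $\varphi(u,v)=\langle Au,v\rangle$ with $A$ skew; $A$ has operator norm $1$. For a $k$-plane $V$ with orthogonal projection $\pi$, $\varphi|_V$ corresponds to the skew endomorphism $\pi A|_V$ of $V$, whose operator norm is at most $1$. Its normal form has at most $\lfloor k/2\rfloor=s$ coefficients, each of modulus at most $1$. Hence $|\varphi|_V|^2\le s$ for every $V$, $N^*(\varphi)\le\sqrt s$, and $C_*\ge\sqrt{r/s}$.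

So $C_{d,2,k}=\sqrt{\lfloor d/2\rfloor/\lfloor k/2\rfloor}$. For $d=4$, $k=2$ this is $\sqrt2$, which is the ratio $N_2(\xi)/|\xi|=2/\sqrt2$ of the example in Section 2.3. This completes the proof of Theorem B. $\blacksquare$
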